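\title{A vertex-transitive hyperbolic graph that is not quasi-isometric to any finitely generated group}

\begin{abstract}
We construct a connected, locally finite, vertex-transitive, Gromov hyperbolic graph that is not quasi-isometric to any finitely generated group. It belongs to a family of graphs $X_m$, indexed by $2\times 2$ matrices $m$ of positive integers and obtained by gluing quaternionic hyperbolic spaces of two different dimensions along geodesic lines in a tree-like pattern. We show that $X_m$ is quasi-isometric to a hyperbolic group if and only if $\det m=0$, if and only if $\operatorname{Aut}(X_m)$ is unimodular. The obstruction is a double count; Pansu's rigidity theorem makes it survive quasi-isometries.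
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $X$ be a connected graph of finite valence, with the path metric in which every edge has length $1$. We call $X$ \emph{$\delta$-hyperbolike}, for $\delta\ge 0$, if $X$ is $\delta$-hyperbolic and $\operatorname{Aut}(X)$ acts transitively on the vertices of $X$, and \emph{hyperbolike} if it is $\delta$-hyperbolike for some $\delta$. Such a graph is regular and is a proper metric space. The definition keeps two properties of the Cayley graph of a hyperbolic group, negative curvature in the large and the fact that the graph looks the same from every vertex, and it forgets the group.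

Sometimes the group can be recovered. The stabilizer of a vertex in $\operatorname{Aut}(X)$ is a compact group, hence finite or uncountable. If it is finite, then $\operatorname{Aut}(X)$ is itself a finitely generated hyperbolic group and the orbit map $\operatorname{Aut}(X)\to X$ is a quasi-isometry. The following question is posed by Calegari and Fujiwara \cite{CF}.

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be a hyperbolike graph. Is there a hyperbolic group quasi-isometric to $X$?}
\medskip

Large stabilizers alone are no obstruction: the $d$-regular tree, $d\ge 3$, has uncountable vertex stabilizers and is a Cayley graph of the free product of $d$ copies of $\mathbb Z/2$. More generally the answer is yes whenever some subgroup of $\operatorname{Aut}(X)$ acts with finite stabilizers and finitely many orbits of vertices. And the question asks for much less than such a subgroup, since the group need only be quasi-isometric to $X$. One would therefore guess that the answer is yes. It is no.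

For each matrix $m=(m_{i,t})$, $i\in\{1,2\}$, $t\in\{A,B\}$, of integers $m_{i,t}\ge 1$ we construct in Section~\ref{sec:construction} a connected locally finite graph $Y_m$ and a connected, locally finite, vertex-transitive graph $X_m$ quasi-isometric to it.

\begin{theorem}\label{thm:main}
Let $m_{1,A}=m_{2,A}=m_{1,B}=1$ and $m_{2,B}=2$. Then $X_m$ is hyperbolike and is not quasi-isometric to any finitely generated group.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Every $X_m$ is hyperbolike, and the following are equivalent:
\begin{enumerate}
\item[(1)] $m_{1,A}\,m_{2,B}=m_{1,B}\,m_{2,A}$;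
\item[(2)] $X_m$ is quasi-isometric to a hyperbolic group;
\item[(3)] $X_m$ is quasi-isometric to a finitely generated group;
\item[(4)] $X_m$ is quasi-isometric to a compactly generated unimodular locally compact group with a word metric;
\item[(5)] $\operatorname{Aut}(X_m)$ is unimodular.
\end{enumerate}
Moreover, the set $\{(m_{1,A},m_{2,A}),(m_{1,B},m_{2,B})\}$ of columns of $m$ is a quasi-isometry invariant of $X_m$. In particular the graphs $X_m$ with columns $(1,1)$ and $(1,k)$, $k\ge 2$, are infinitely many pairwise non-quasi-isometric counterexamples.
\end{theorem}

The equivalence of (3) and (5) is asserted for this family only; we do not claim it for all hyperbolike graphs.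

\subsection*{A model: the tree with an orientation}
Orient every edge of the $3$-regular tree toward a fixed end, so that each vertex has one outgoing and two incoming edges. The group $G$ of orientation-preserving automorphisms is transitive on vertices: send the forward ray from one vertex to the forward ray from another, and then match up the binary trees that hang behind the vertices of these rays. But no subgroup of $G$ acts freely with finitely many orbits of vertices. If there were $q$ orbits of vertices, the number of orbits of edges would be $q$ when edges are counted by their initial vertex and $2q$ when they are counted by their terminal vertex. The same fact can be read off from a left Haar measure $\mu$ on $G$. If an edge runs from $y$ to $y'$, then $G_y$ has index $2$ in $G_{y'}$, so $\mu(G_{y'})=2\mu(G_y)$, although the two stabilizers are conjugate; thus $G$ is not unimodular.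

This is not a counterexample, because the orientation is invisible to the metric. The graphs $Y_m$ are designed to make such an orientation part of the large-scale geometry.

\subsection*{Outline}
The graph $Y_m$ is made of \emph{pieces} of two kinds, quasi-isometric to the quaternionic hyperbolic spaces $\mathbf H^2_{\mathbb H}$ and $\mathbf H^3_{\mathbb H}$, glued along \emph{lines} of two types $A$ and $B$; a line of type $t$ is attached to $m_{i,t}$ pieces of kind $i$. For a group acting freely and cofinitely on $Y_m$ and preserving this structure, a count like the one above gives condition (1) at once (Example~\ref{ex:count}). A group $\Gamma$ that is merely quasi-isometric to $Y_m$ does not act on $Y_m$; it only quasi-acts, and three difficulties arise. First, the quasi-action must respect the gluing pattern. This is read off from the boundary: the boundaries of pieces are spheres, which no pair of points disconnects (Section~\ref{sec:tree}). Second, there are no orbits of vertices to count. We count lengths of lines instead, and Pansu's theorem, which turns the quasi-action on a piece into an isometric action, makes these lengths meaningful (Section~\ref{sec:lengths}).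 Third, the action on a piece has a kernel whose size must be taken into account; Haar measure does this, and it is here that unimodularity enters (Section~\ref{sec:count}). Hyperbolicity of $Y_m$ is proved in Section~\ref{sec:hyp}, and the theorems are assembled in Section~\ref{sec:proofs}.

\section{Background}\label{sec:background}

\subsection{Quasi-isometries and boundaries}
A map $f\colon Z\to Z'$ of metric spaces is an \emph{$(L,C)$-quasi-isometric embedding} if $L^{-1}d(x,y)-C\le d(fx,fy)\le L\,d(x,y)+C$ for all $x,y$, and an \emph{$(L,C)$-quasi-isometry} if moreover every point of $Z'$ is within $C$ of the image. A \emph{quasigeodesic} is a quasi-isometric embedding of an interval of $\mathbb R$ or $\mathbb Z$. Maps between graphs are defined on vertices only. A subset $M$ of a geodesic space is \emph{$Q$-quasiconvex} if every geodesic segment with endpoints in $M$ lies in the $Q$-neighborhood of $M$. A constant is \emph{uniform} if it depends only on the data fixed in Section~\ref{sec:construction} (including the matrices under consideration) and, when a quasi-isometry is given, on its constants $L,C$.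

A geodesic space is \emph{$\delta$-hyperbolic} if each side of a geodesic triangle lies in the $\delta$-neighborhood of the union of the other two. Among geodesic spaces, being hyperbolic is invariant under quasi-isometry. The Gromov product is $(x|y)_o=\frac12\bigl(d(o,x)+d(o,y)-d(x,y)\bigr)$. Let $Z$ be a proper geodesic hyperbolic space with boundary $\partial Z$. For $M\subset Z$ we write $\partial M\subset \partial Z$ for the set of limits in $\partial Z$ of sequences in $M$. We use the following standard facts.
\begin{enumerate}
\item[(H1)] $Z\cup\partial Z$ is compact and metrizable, and $Z$ is dense in it. If $x_k\to\xi\in\partial Z$, then $y_k\to\xi$ if and only if $(x_k|y_k)_o\to\infty$. Every $\xi\in\partial Z$ is the limit of a geodesic ray from any given point, and any two distinct points of $\partial Z$ are the endpoints of a bi-infinite geodesic.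
\item[(H2)] A quasi-isometric embedding $f\colon Z\to Z'$ induces a topological embedding $f_*\colon\partial Z\to\partial Z'$, a homeomorphism if $f$ is a quasi-isometry, such that $x_k\to\xi$ implies $f(x_k)\to f_*\xi$. One has $(fg)_*=f_*g_*$ and $f_*(\partial M)=\partial f(M)$; maps at bounded distance induce the same map, and subsets at finite Hausdorff distance have the same $\partial M$.
\item[(H3)] (Morse lemma.) Two $(L,C)$-quasigeodesics with the same endpoints, both in $Z$ or both in $\partial Z$, are at Hausdorff distance at most $R(\delta,L,C)$.
\item[(H4)] (Milnor--\v{S}varc lemma.) If a locally compact group acts continuously, properly and cocompactly by isometries on a proper geodesic space, then it is compactly generated and every orbit map is a quasi-isometry for the word metric.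
\item[(H5)] If $h$ has infinite order in a hyperbolic group $H$, then $n\mapsto h^n$ is a quasi-isometric embedding $\mathbb Z\to H$.
\end{enumerate}

\subsection{Quaternionic hyperbolic spaces}
Let $K_1=\mathbf H^2_{\mathbb H}$ and $K_2=\mathbf H^3_{\mathbb H}$. These are complete, simply connected Riemannian manifolds of dimensions $8$ and $12$ with sectional curvature bounded above by a negative constant. Hence they are hyperbolic and CAT(0), and $\partial K_1\cong S^7$, $\partial K_2\cong S^{11}$. The group $\operatorname{Isom}(K_i)$ is a Lie group acting properly on $K_i$. Two distinct boundary points are the endpoints of a unique complete geodesic, which depends continuously on them; we topologize the set of complete geodesics as the space of unordered pairs of distinct points of $\partial K_i$.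

\begin{lemma}\label{lem:trivialboundary}
Let $K$ be $K_1$ or $K_2$.
\begin{enumerate}
\item[(a)] An isometry of $K$ that acts trivially on $\partial K$ is the identity.
\item[(b)] An $(L,C)$-quasi-isometry $q\colon K\to K$ with $q_*=\mathrm{id}$ satisfies $d(q(x),x)\le 3R$ for all $x$, where $R$ is the constant of \textup{(H3)}.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $x\in K$ and let $c,c'\colon\mathbb R\to K$ be unit speed geodesics meeting orthogonally at $x=c(0)=c'(0)$. In (a), the isometry preserves the images of $c$ and $c'$, which meet only in $x$; so it fixes $x$. In (b), $q\circ c$ and $q\circ c'$ are quasigeodesics with the same endpoints as $c$ and $c'$, so $q(x)$ is within $R$ of some $c(s)$ and of some $c'(u)$. In a CAT(0) space orthogonality gives $s^2+u^2\le d(c(s),c'(u))^2\le (2R)^2$. Hence $|s|\le 2R$ and $d(q(x),x)\le 3R$.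
\end{proof}

\begin{theorem}[Pansu \cite{Pansu}]\label{thm:pansu}
For $n\ge 2$, every quasi-isometry $\mathbf H^n_{\mathbb H}\to\mathbf H^n_{\mathbb H}$ is at bounded distance from an isometry.
\end{theorem}

By a theorem of Borel \cite{Borel} and Selberg's lemma, there are torsion-free discrete subgroups $\Lambda_i<\operatorname{Isom}(K_i)$ acting cocompactly on $K_i$. By (H4) they are hyperbolic groups. The stabilizer in $\Lambda_i$ of a point of $K_i$ is finite, hence trivial. Two more standard facts will be used.
\begin{enumerate}
\item[(K1)] Every $g\in\Lambda_i\setminus\{1\}$ translates along a complete geodesic, its \emph{axis}. It fixes exactly two points $g^+,g^-$ of $\partial K_i$, the endpoints of the axis, and $g^n\eta\to g^+$ as $n\to+\infty$ for all $\eta\in\partial K_i\setminus\{g^-\}$.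
\item[(K2)] The pairs $(g^+,g^-)$, $g\in\Lambda_i\setminus\{1\}$, are dense in $\partial K_i\times\partial K_i$.
\end{enumerate}

\subsection{The combination theorem}
We use the acylindrical case of the combination theorem of Bestvina and Feighn \cite{BF}; see also Kapovich \cite{Kap}.

\begin{theorem}\label{thm:combination}
Let a finite graph of groups have hyperbolic vertex groups, and edge groups that are quasi-isometrically embedded in the adjacent vertex groups. If for some $k$ every segment of length $k$ in the Bass--Serre tree has trivial stabilizer, then the fundamental group is hyperbolic.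
\end{theorem}

\subsection{Locally compact groups}
Topological groups are Hausdorff. Let $G$ be a locally compact, $\sigma$-compact group with left Haar measure $\mu$. There is a homomorphism $\chi\colon G\to\mathbb R_{>0}$ with $\mu(Bg)=\chi(g)\mu(B)$ for all Borel sets $B$, and $G$ is \emph{unimodular} if $\chi\equiv 1$, that is, if $\mu$ is also right invariant. Discrete groups are unimodular, with counting measure. Compact open subsets that are nonempty have finite positive measure. The word metrics $d(x,y)=|x^{-1}y|_S$ defined by different compact generating sets $S$ are quasi-isometric. If $Z$ is a connected locally finite graph, then $\operatorname{Aut}(Z)$ with the topology of pointwise convergence is locally compact and $\sigma$-compact, its vertex stabilizers are compact and open, and it acts continuously and properly on $Z$.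

\begin{lemma}\label{lem:lc}
Let $G$ and $\mu$ be as above.
\begin{enumerate}
\item[(a)] A closed subgroup of countable index is open.
\item[(b)] Let $\Theta\le G$ be a countable subgroup and $F,F'$ Borel sets with $\bigsqcup_{h\in\Theta}hF=\bigsqcup_{h\in\Theta}hF'$, both unions being disjoint. Then $\mu(F)=\mu(F')$. If $\chi$ is trivial on $\Theta$, the same holds with $Fh$, $F'h$ in place of $hF$, $hF'$.
\item[(c)] If $G=\bigsqcup_{h\in\Theta}hF$ with $\Theta$ a countable subgroup and $0<\mu(F)<\infty$, then $G$ is unimodular.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $G$ is a countable union of closed cosets. By the Baire category theorem one of them has nonempty interior, so the subgroup has nonempty interior and is open.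
(b) $\mu(F)=\sum_h\mu(F\cap hF')=\sum_h\mu(h^{-1}F\cap F')=\mu(F')$, and the same computation works on the right.
(c) For $g\in G$ we have $G=Gg=\bigsqcup_h hFg$, so $\chi(g)\mu(F)=\mu(Fg)=\mu(F)$ by (b).
\end{proof}

\section{The graphs $Y_m$ and $X_m$}\label{sec:construction}

\subsection{Two families of axes}
We need, in each $K_i$, two $\Lambda_i$-invariant families of geodesics along which to glue.

Let $\alpha$ be an axis of an element of $\Lambda_i$. Its stabilizer in $\Lambda_i$ acts on $\alpha$ properly and without fixed points, hence by a nontrivial discrete group of translations: it is infinite cyclic and acts cocompactly on $\alpha$. It follows that the orbit $\Lambda_i\alpha$ is \emph{locally finite}, meaning that each ball meets finitely many of its members. Indeed, if $\alpha$ is covered by the translates of a ball $B_0$ under the stabilizer and $g\alpha$ meets a ball $B$, then $gh B_0$ meets $B$ for some $h$ in the stabilizer; so $gh$ lies in a finite set, and $g\alpha=gh\alpha$. A locally finite family is closed and discrete in the space of geodesics, because the members of a convergent sequence of geodesics eventually meet a fixed ball. The space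 of geodesics is not discrete, so a closed discrete subset is not dense, and (K2) shows that there are at least two orbits of axes.

Fix axes $\alpha_{i,A}$ and $\alpha_{i,B}$ in different $\Lambda_i$-orbits. For $t\in\{A,B\}$ let $c_{i,t}$ be a generator of the stabilizer of $\alpha_{i,t}$ in $\Lambda_i$, let $\tau_{i,t}>0$ be its translation length, and put
\[
\mathcal L_{i,t}=\Lambda_i\,\alpha_{i,t},\qquad \mathcal L_i=\mathcal L_{i,A}\sqcup\mathcal L_{i,B}.
\]
The map $g\langle c_{i,t}\rangle\mapsto g\alpha_{i,t}$ is a bijection $\Lambda_i/\langle c_{i,t}\rangle\to\mathcal L_{i,t}$, and the stabilizer of $g\alpha_{i,t}$ in $\Lambda_i$ is $g\langle c_{i,t}\rangle g^{-1}$.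

\begin{lemma}\label{lem:axes}
Distinct members of $\mathcal L_i$ have no common endpoint. The endpoints of the members of $\mathcal L_i$ are dense in $\partial K_i$.
\end{lemma}

\begin{proof}
Let $\beta,\beta'\in\mathcal L_i$ share the endpoint $\xi$, and let $g\in\Lambda_i$ translate $\beta$ toward $\xi$. Rays of $\beta$ and $\beta'$ toward $\xi$ stay within some distance $r$ of each other. So for $x\in\beta$ and all large $n$, the point $g^nx$ is within $r$ of $\beta'$, that is, $g^{-n}\beta'$ meets the ball $B(x,r)$. By local finiteness $g^k\beta'=\beta'$ for some $k\ne0$. Then $g^{2k}$ fixes both endpoints of $\beta'$, and by (K1) these are the endpoints of $\beta$.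

Let $\eta$ be an endpoint and $U\subset\partial K_i$ a nonempty open set. By (K2) there is $g$ with $g^+\in U$ and $g^-\neq\eta$, and then the endpoint $g^n\eta$ lies in $U$ for large $n$.
\end{proof}

Fix also a finite symmetric generating set $S_i\not\ni 1$ of $\Lambda_i$. All these choices are made once and for all.

\subsection{Structures}
We replace $K_i$ by the Cayley graph of $\Lambda_i$ and an axis $g\alpha_{i,t}$ by the coset $g\langle c_{i,t}\rangle$. The coset comes with a preferred step, right multiplication by $c_{i,t}$, and we glue so that steps match.

\begin{definition}\label{def:structure}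
An \emph{$m$-structure} consists of the following data.
\begin{itemize}
\item A bipartite tree $T$ whose vertices are \emph{pieces}, each of \emph{kind} $1$ or $2$, and \emph{lines}, each of \emph{type} $A$ or $B$. A line of type $t$ has exactly $m_{i,t}$ neighbors of kind $i$. We write $P\sim\ell$ for adjacency.
\item A copy $V_P$ of $\Lambda_i$ for each piece $P$ of kind $i$, and a copy $V_\ell$ of $\mathbb Z$ for each line $\ell$.
\item For each edge $e=(P,\ell)$ of $T$, with $P$ of kind $i$ and $\ell$ of type $t$, a map $\varphi_e\colon V_\ell\to V_P$ of the form $\varphi_e(n)=g\,c_{i,t}^{\,n}$, $g\in\Lambda_i$, with image the coset $C_e=g\langle c_{i,t}\rangle$. For each piece $P$ of kind $i$ and each $t$, the map $e\mapsto C_e$ is a bijection from the edges joining $P$ to lines of type $t$ onto $\Lambda_i/\langle c_{i,t}\rangle$.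
\end{itemize}
An \emph{isomorphism} of $m$-structures is an isomorphism of trees preserving kinds and types, together with left translations $V_P\to V_{P'}$ and translations $V_\ell\to V_{\ell'}$ over it that commute with the maps $\varphi_e$.
\end{definition}

The \emph{graph $Y$ of the structure} has vertex set $\bigsqcup_PV_P\sqcup\bigsqcup_\ell V_\ell$. Its edges are the Cayley edges $\{g,gs\}$, $s\in S_i$, in each $V_P$, the edges $\{n,n+1\}$ in each $V_\ell$, and the \emph{gluing edges} $\{n,\varphi_e(n)\}$. A vertex \emph{lies over} $x\in T$ if it belongs to $V_x$, and inherits the kind or type of $x$. Adjacent vertices of $Y$ lie over equal or adjacent vertices of $T$. The graph $Y$ is connected because $T$ and all $V_x$ are. An element of $V_P$ lies in exactly one coset of $\langle c_{i,t}\rangle$, so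
\begin{equation}\label{eq:gluing}
\begin{array}{l}
\text{a vertex of kind $i$ has exactly one neighbor of type $t$,}\\
\text{a vertex of type $t$ has exactly $m_{i,t}$ neighbors of kind $i$.}
\end{array}
\end{equation}
In particular valences are bounded. The tree $T$ is countable; pieces have infinite valence in $T$, and lines have finite valence at least $2$. Isomorphisms of structures are isomorphisms of graphs.

Structures exist. Start with one piece of kind $1$. For each piece present and each coset $g\langle c_{i,t}\rangle$ in it that is not yet used, add a line of type $t$ attached by $\varphi_e(n)=gc_{i,t}^{\,n}$. For each line present, add the missing neighbors, attached by $\varphi_e(n)=c_{i,t}^{\,n}$. Repeat, and take the union.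

\begin{lemma}[Homogeneity]\label{lem:homog}
Let two $m$-structures be given. Every left translation $V_P\to V_{P'}$ between pieces of the same kind extends to an isomorphism. Every translation $V_\ell\to V_{\ell'}$ between lines of the same type extends to an isomorphism, inducing any prescribed kind-preserving bijection from the neighbors of $\ell$ to those of $\ell'$.
\end{lemma}

\begin{proof}
We extend outward from the initial vertex of $T$, using two moves. Write $c=c_{i,t}$.

\emph{From a piece to a line.} Let the map $V_P\to V_{P'}$ be left translation by $h$. It permutes the cosets of $\langle c\rangle$, so it defines a type-preserving bijection $e\mapsto e'$ of the edges at $P$ and $P'$ with $hC_e=C_{e'}$. If $\varphi_e(n)=gc^n$ and $\varphi_{e'}(n)=g'c^n$, then $hg=g'c^k$ for a unique $k$, and $h\varphi_e(n)=\varphi_{e'}(n+k)$. So $n\mapsto n+k$ is the unique compatible map on the line.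

\emph{From a line to a piece.} Let the map $V_\ell\to V_{\ell'}$ be $n\mapsto n+k$. Choose a kind-preserving bijection of the neighbors, extending the assignment already made for the neighbor through which $\ell$ was reached, if there is one. Across a new pair of edges $e\mapsto e'$, left translation by $g'c^kg^{-1}$ is the unique left translation sending $gc^n$ to $g'c^{n+k}$. It maps $C_e$ to $C_{e'}$, so the first move, applied at the new piece, returns $\ell\mapsto\ell'$ and $n\mapsto n+k$.

The resulting map of trees is bijective on the neighbors of each vertex, hence an isomorphism.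
\end{proof}

Every $m$-structure contains a piece of kind $1$, so it is unique up to isomorphism. We write $T_m$ for its tree, $Y_m$ for its graph, and $G_m\le\operatorname{Aut}(Y_m)$ for its automorphism group. By Lemma~\ref{lem:homog}, $G_m$ is transitive on the vertices of each kind and on the vertices of each type.

\subsection{The vertex-transitive graph}
Let $O$ be the set of vertices of $Y_m$ of kind $1$. By \eqref{eq:gluing}, a vertex of a line has a neighbor in $O$ and a vertex of kind $2$ has a neighbor in a line, so every vertex of $Y_m$ is within $2$ of $O$. Let $X_m$ be the graph with vertex set $O$ in which $x\ne x'$ are adjacent when $d_Y(x,x')\le 5$.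

\begin{lemma}\label{lem:X}
$X_m$ is connected, locally finite, vertex-transitive and quasi-isometric to $Y_m$. The group $G_m$ acts on $X_m$ by automorphisms.
\end{lemma}

\begin{proof}
Balls of $Y_m$ are finite, so $X_m$ is locally finite. The group $G_m$ preserves $O$ and $d_Y$ and is transitive on $O$. Let $x=y_0,\dots,y_n=x'$ be a geodesic of $Y_m$ between points of $O$. Replace each interior $y_j$ by a point of $O$ within $2$ of it; consecutive points are then at distance at most $5$ in $Y_m$, so they are equal or adjacent in $X_m$. Thus $d_X\le d_Y\le 5d_X$ on $O$.
\end{proof}

\subsection{The count when the group acts exactly}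

\begin{example}\label{ex:count}
Suppose that $H\le G_m$ acts freely on the vertices of $Y_m$ with finitely many orbits. Let $p_i$ be the number of orbits of vertices of kind $i$ and $q_t$ the number of orbits of vertices of type $t$. Count the orbits of gluing edges between kind $i$ and type $t$. By \eqref{eq:gluing} each vertex of kind $i$ lies on one such edge, so the number is $p_i$. Each vertex of type $t$ lies on $m_{i,t}$ such edges and has trivial stabilizer, so the number is $m_{i,t}q_t$. Hence
\[
m_{1,A}q_A=p_1=m_{1,B}q_B,\qquad m_{2,A}q_A=p_2=m_{2,B}q_B ,
\]
and since $q_A,q_B>0$ we get $m_{1,A}m_{2,B}=m_{1,B}m_{2,A}$. For the matrix of Theorem~\ref{thm:main} the equations read $q_A=q_B$ and $q_A=2q_B$.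
\end{example}

Each kind of piece contributes one equation for the ratio $q_A/q_B$, and a single equation always has a solution; this is why two kinds are needed.

For the matrix of Theorem~\ref{thm:main} the oriented tree of Section~\ref{sec:intro} is present in $Y_m$. Consider the subgraph formed by the gluing edges. The gluing edges at a vertex lie over distinct edges of $T_m$, so each component maps locally injectively to $T_m$ and is a tree. By \eqref{eq:gluing}, the vertices of type $B$ have valence $3$ in it and all others have valence $2$. Leaving a vertex of type $B$ through its unique neighbor of kind $1$, one is forced through vertices labeled $1,A,2$ to another vertex of type $B$. Orienting these arcs accordingly, we see one outgoing and two incoming arcs at every vertex of type $B$ (Figure~\ref{fig:forest}).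

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15, every node/.style={draw, fill=white, inner sep=2.5pt, font=\small}]
\draw (-4,1.2)--(0,0)--(-4,-1.2);
\draw (0,0)--(4,0);
\draw[dotted,thick] (-4.8,1.6)--(-4,1.2)--(-4.8,0.8);
\draw[dotted,thick] (-4.8,-1.6)--(-4,-1.2)--(-4.8,-0.8);
\draw[dotted,thick] (3.3,0.8)--(4,0)--(4.9,0);
\node at (-4,1.2) {$B$}; \node[circle] at (-3,0.9) {$1$}; \node at (-2,0.6) {$A$}; \node[circle] at (-1,0.3) {$2$};
\node at (-4,-1.2) {$B$}; \node[circle] at (-3,-0.9) {$1$}; \node at (-2,-0.6) {$A$}; \node[circle] at (-1,-0.3) {$2$};
\node at (0,0) {$B$}; \node[circle] at (1,0) {$1$}; \node at (2,0) {$A$}; \node[circle] at (3,0) {$2$}; \node at (4,0) {$B$};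
\end{tikzpicture}
\caption{A component of the subgraph of gluing edges of $Y_m$ for $m_{1,A}=m_{2,A}=m_{1,B}=1$, $m_{2,B}=2$. Circles are vertices of pieces, labeled by kind; squares are vertices of lines, labeled by type. The arcs $B,1,A,2,B$, read from left to right, form a $3$-regular tree with one outgoing and two incoming arcs at each vertex of type $B$.}
\label{fig:forest}
\end{figure}

\section{Hyperbolicity of $Y_m$}\label{sec:hyp}

If a hyperbolic group acts freely and cofinitely on $Y_m$, then $Y_m$ is hyperbolic. We first produce such groups from finite graphs of groups. By Example~\ref{ex:count} this cannot work for every $m$, so we then embed $Y_m$ isometrically in a graph of the family for which it does work.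

\subsection{Graphs of groups}
An \emph{$m$-graph} is a finite connected bipartite graph $\mathcal G$ with \emph{piece vertices} $u$, each of kind $1$ or $2$, and \emph{line vertices} $w$, each of type $A$ or $B$, such that each piece vertex has exactly one edge to a line vertex of type $A$ and exactly one edge to a line vertex of type $B$, and each line vertex of type $t$ has exactly $m_{i,t}$ edges to piece vertices of kind $i$. We make it a graph of groups: $G_u=\Lambda_i$ for $u$ of kind $i$, $G_w=\langle z_w\rangle\cong\mathbb Z$, and the group of an edge $\varepsilon=(u,w)$ is $\mathbb Z$, with generator sent to $z_w\in G_w$ and to $c_{i,t}\in G_u$.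

Recall that, given a maximal subtree of $\mathcal G$, the fundamental group $H=\pi_1(\mathcal G)$ is generated by the vertex groups and letters $s_\varepsilon$, with relations $s_\varepsilon^{-1}z_ws_\varepsilon=c_{i,t}\in G_u$ for $\varepsilon=(u,w)$ and $s_\varepsilon=1$ for $\varepsilon$ in the subtree. The vertex groups embed in $H$. The Bass--Serre tree has a vertex $hG_x$ for each vertex $x$ of $\mathcal G$ and each coset of $G_x$, and an edge $h\langle z_w\rangle$ over $\varepsilon=(u,w)$ for each coset of $\langle z_w\rangle$; this edge joins $hG_w$ to $hs_\varepsilon G_u$.

\begin{lemma}\label{lem:gog}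
Let $\mathcal G$ be an $m$-graph and $H=\pi_1(\mathcal G)$.
\begin{enumerate}
\item[(a)] $H$ acts on $Y_m$ by elements of $G_m$, freely on vertices and with finitely many orbits of vertices. For each vertex $x$ of $T_m$, the stabilizer $H_x$ acts transitively on $V_x$.
\item[(b)] $H$ is hyperbolic.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We put an $m$-structure on the Bass--Serre tree. Its vertices inherit kinds and types from $\mathcal G$. Since $G_w=\langle z_w\rangle$, the vertex $hG_w$ has exactly one edge over each $\varepsilon$ at $w$, so it has $m_{i,t}$ neighbors of kind $i$. For each vertex $kG_x$ of the tree choose a representative $k$, let $V_{kG_x}$ be the coset $kG_x$ as a set, and identify it with $\Lambda_i$ by $kg\leftrightarrow g$, or with $\mathbb Z$ by $kz_w^n\leftrightarrow n$. Let $e$ be the edge over $\varepsilon=(u,w)$ from $hG_w$ to $kG_u$, where $h,k$ are the chosen representatives, and let $\varphi_e$ be right multiplication by $s_\varepsilon$. Then $g=k^{-1}hs_\varepsilon\in G_u$ and $hz_w^ns_\varepsilon=hs_\varepsilon c_{i,t}^{\,n}=kgc_{i,t}^{\,n}$, so $\varphi_e$ has the required form. The edges from $kG_u$ to lines of type $t$ lie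 over the unique edge $\varepsilon$ from $u$ to a line vertex of type $t$; they are the cosets $h\langle z_w\rangle$ with $hs_\varepsilon\in kG_u$, and $h\langle z_w\rangle\mapsto h\langle z_w\rangle s_\varepsilon=hs_\varepsilon\langle c_{i,t}\rangle$ is a bijection from them to the cosets of $\langle c_{i,t}\rangle$ in $kG_u$. So this is an $m$-structure.

Its vertex set is a disjoint union of copies of $H$, one for each vertex of $\mathcal G$, and $H$ acts on it by left multiplication, freely and with finitely many orbits. Left multiplication commutes with the $\varphi_e$, which are right multiplications. If $h'k=k'g_0$ with $k,k'$ chosen representatives and $g_0\in G_x$, then $h'$ maps $kG_x$ to $k'G_x$ by left translation by $g_0$. So $H$ acts by automorphisms of the structure, and the stabilizer $kG_xk^{-1}$ is transitive on $kG_x$.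

(b) The vertex groups are hyperbolic, and the edge groups are quasi-isometrically embedded by (H5). The stabilizer of the edge at $kG_u$ with coset $kg\langle c_{i,t}\rangle$ is $k\bigl(g\langle c_{i,t}\rangle g^{-1}\bigr)k^{-1}$, the conjugate by $k$ of the stabilizer of $g\alpha_{i,t}$ in $\Lambda_i$. Distinct edges at $kG_u$ give distinct members of $\mathcal L_i$, and a nontrivial element translating along both would have two axes. So two distinct edges at a piece have trivial common stabilizer. A segment of length $3$ has two adjacent interior vertices, one of which is a piece; its stabilizer is trivial, and Theorem~\ref{thm:combination} applies.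
\end{proof}

\subsection{Retraction from a constant matrix}

\begin{proposition}\label{prop:hyp}
For every $m$ the graph $Y_m$ is hyperbolic. There are uniform constants $Q$ and $M$ such that every $V_\ell$ is $Q$-quasiconvex in $Y_m$ and $d_Y\le d_x\le M\,d_Y+M$ on $V_x$ for every vertex $x$ of $T_m$, where $d_x$ is the Cayley graph metric of $V_P$ or the standard metric of $V_\ell=\mathbb Z$.
\end{proposition}

\begin{proof}
The inequality $d_Y\le d_x$ holds because the edges within $V_x$ are edges of $Y_m$.

\emph{Constant matrices.} Let $N=\max m_{i,t}$, and denote also by $N$ the matrix with all entries $N$. Take one line vertex of each type and $N$ piece vertices of each kind, and join each piece vertex to both line vertices. This is an $N$-graph. Let $H$ be its fundamental group. By Lemma~\ref{lem:gog} and (H4), $Y_N$ is quasi-isometric to $H$, hence hyperbolic.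

The stabilizer $H_\ell$ acts freely and transitively on $V_\ell$ by translations, so it is generated by an element $h$ with $h^n\cdot0=n$. By (H5) and (H4), $n\mapsto n\in V_\ell$ is a quasigeodesic of $Y_N$. There are finitely many $H$-orbits of lines, so the constants are uniform, and (H3) gives the constant $Q$.

Let $y_0,\dots,y_n$ be a geodesic of $Y_N$ with $y_0,y_n\in V_P$. A maximal subpath outside $V_P$ lies over one component of $T_N\setminus\{P\}$. This component contains exactly one neighbor $\ell$ of $P$, and the first and last vertices of the subpath, being adjacent to $V_P$, lie in $V_\ell$. So the subpath stays within $Q$ of $V_\ell$, and within $Q+1$ of $V_P$. Choose $v_j\in V_P$ within $Q+1$ of $y_j$, with $v_0=y_0$ and $v_n=y_n$; then $d_Y(v_j,v_{j+1})\le 2Q+3$. The finitely many $v\in V_P$ with $d_Y(1,v)\le 2Q+3$ satisfy $d_P(1,v)\le M_P$ for some $M_P$. Since $H_P$ is transitive on $V_P$ and preserves both metrics, $d_P(v_j,v_{j+1})\le M_P$, and $d_P(y_0,y_n)\le M_P\,n$. There are finitely many $H$-orbits of pieces, so $M_P$ is bounded.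

\emph{General matrices.} Fix a piece $P_0$ of $T_N$ and define a subtree containing it: keep all neighbors of each kept piece, and at each kept line of type $t$ keep $m_{i,t}$ of the $N$ neighbors of kind $i$, among them the neighbor through which the line was reached. The restriction of the $N$-structure to this subtree is an $m$-structure. So $T_m\subset T_N$ and $Y_m\subset Y_N$.

We define a map $r\colon T_N\to T_m$ preserving adjacency, kinds and types, and translations $V_x\to V_{r(x)}$ over it, outward from $P_0$ with the two moves in the proof of Lemma~\ref{lem:homog}, starting from the identity of $V_{P_0}$. From a piece $P$ to a new line $\ell$ the move is forced; $r(\ell)$ is a neighbor of $r(P)\in T_m$, so it lies in $T_m$. From a line $\ell$ to a new piece $P$, we let $r(P)$ be any neighbor of $r(\ell)$ in $T_m$ of the same kind as $P$ (one exists because $m_{i,t}\ge1$; injectivity is not required), and we take the unique compatible left translation. If $P\in T_m$ we choose $r(P)=P$. This is allowed, since then $\ell\in T_m$ and, by induction, $r$ is the identity on $V_\ell$; by uniqueness $r$ is the identity on $V_P$, and hence on $V_{\ell'}$ for all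 $\ell'\sim P$.

The map $r\colon Y_N\to Y_m$ sends edges to edges and is the identity on $Y_m$. So for $x,y\in Y_m$,
\[
d_{Y_m}(x,y)=d_{Y_m}(rx,ry)\le d_{Y_N}(x,y)\le d_{Y_m}(x,y).
\]
Thus $Y_m$ is isometrically embedded in $Y_N$ and its geodesics are geodesics of $Y_N$. Thinness of triangles, quasiconvexity of the $V_\ell$ and the comparison of metrics all pass to $Y_m$.
\end{proof}

\subsection{Boundaries of pieces and lines}\label{ss:identify}
Fix $o_i\in K_i$. The orbit map $\omega_i\colon\Lambda_i\to K_i$, $g\mapsto go_i$, is a quasi-isometry; fix a quasi-inverse $\bar\omega_i$. We drop the index when the kind is understood. For $P$ of kind $i$, the composition of $\bar\omega_i$ with the inclusion $V_P\subset Y_m$ is a quasi-isometric embedding by Proposition~\ref{prop:hyp}, and by (H2) it identifies $\partial K_i$ with $\partial V_P\subset\partial Y_m$. So $\partial V_P$ is a sphere of dimension $7$ or $11$, and $\partial V_\ell$ is a pair of points.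

For an edge $e=(P,\ell)$ with $C_e=g\langle c_{i,t}\rangle$, put $\ell_P=g\alpha_{i,t}\in\mathcal L_{i,t}$. The map $\ell\mapsto\ell_P$ is a bijection from the neighbors of $P$ of type $t$ onto $\mathcal L_{i,t}$. The sets $V_\ell$ and $C_e$ are at Hausdorff distance $1$, and $\omega(C_e)$ is an orbit of the stabilizer of $\ell_P$ in $\Lambda_i$, at finite Hausdorff distance from $\ell_P$. Therefore $\partial V_\ell\subset\partial V_P$, and under the identification $\partial V_\ell$ is the pair of endpoints of $\ell_P$.

\section{Quasi-isometries preserve the tree}\label{sec:tree}

A quasi-isometry need not respect anything at small scales, but it induces a homeomorphism of boundaries. We show that the tree $T_m$, with the kinds of its pieces, can be reconstructed from the topology of $\partial Y_m$: the pairs $\partial V_\ell$ cut the boundary, and the spheres $\partial V_P$ cannot be cut.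

\subsection{How lines separate the boundary}
Write $Y=Y_m$ and $T=T_m$. For a line $\ell$ and $P\sim\ell$, let $T_{\ell,P}$ be the component of $T\setminus\{\ell\}$ containing $P$, and let the \emph{branch} $Y_{\ell,P}$ be the set of vertices of $Y$ lying over it. The vertex set of $Y$ is the disjoint union of $V_\ell$ and the branches at $\ell$, and a path that starts in a branch and ends outside it meets $V_\ell$. Let $U_{\ell,P}$ be the set of $\xi\in\partial Y$ that have a neighborhood in $Y\cup\partial Y$ all of whose vertices lie in $Y_{\ell,P}$.

\begin{lemma}\label{lem:branches}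
\begin{enumerate}
\item[(a)] $U_{\ell,P}$ is open in $\partial Y$. If two branches, at the same line or at different lines, are disjoint, then so are the corresponding sets $U$.
\item[(b)] $\partial Y\setminus\partial V_\ell=\bigsqcup_{P\sim\ell}U_{\ell,P}$.
\item[(c)] If $Z,Z'$ are sets of vertices contained in different branches at $\ell$, then $\partial Z\cap\partial Z'\subset\partial V_\ell$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An open neighborhood $W$ that shows $\xi\in U_{\ell,P}$ does the same for every point of $W\cap\partial Y$. The intersection of two neighborhoods of a boundary point contains a vertex, which gives the second claim.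

(b) A point of $U_{\ell,P}$ has a neighborhood missing $V_\ell$, so it is not in $\partial V_\ell$. Conversely let $\xi\notin\partial V_\ell$, and let $W_1\supset W_2\supset\cdots$ be a basis of neighborhoods of $\xi$ missing $V_\ell$. If $\xi$ lies in no $U_{\ell,P}$, each $W_k$ contains vertices $x_k,y_k$ in different branches, and a geodesic from $x_k$ to $y_k$ contains a vertex $z_k\in V_\ell$. For $z$ on a geodesic from $x$ to $y$, the equality $d(x,z)+d(z,y)=d(x,y)$ gives
\[
(x|z)_o+(z|y)_o=d(o,z)+(x|y)_o ,
\]
and $(x|z)_o\le d(o,z)$, so $(z|y)_o\ge(x|y)_o$. By (H1), $(x_k|y_k)_o\to\infty$, hence $(z_k|y_k)_o\to\infty$ and $z_k\to\xi$. This contradicts $\xi\notin\partial V_\ell$.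

(c) A point of $\partial Z\cap\partial Z'$ outside $\partial V_\ell$ has, by (b), a neighborhood whose vertices lie in one branch; but this neighborhood meets both $Z$ and $Z'$.
\end{proof}

\begin{lemma}\label{lem:incidence}
\begin{enumerate}
\item[(a)] If $\partial V_P\subset\partial V_{P'}$, then $P=P'$.
\item[(b)] If $\ell\ne\ell'$, then $\partial V_\ell\cap\partial V_{\ell'}=\emptyset$.
\item[(c)] Let $P\neq P'$. If $P,P'$ have a common neighbor $\ell$, then $\partial V_P\cap\partial V_{P'}=\partial V_\ell$. Otherwise $\partial V_P\cap\partial V_{P'}=\emptyset$.
\item[(d)] $\partial V_\ell\subset\partial V_P$ if and only if $P\sim\ell$.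
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:branches}(c), $\partial V_x\cap\partial V_{x'}\subset\partial V_{\ell''}$ for every line $\ell''$ strictly between two vertices $x,x'$ of $T$.

(a) If $P\ne P'$ there is a line between them, so $\partial V_P\cap\partial V_{P'}$ has at most two points.

(b) If $\ell,\ell'$ have a common neighbor $P$, the two pairs are the endpoints of $\ell_P\ne\ell'_P$, and Lemma~\ref{lem:axes} applies. Otherwise let $\ell''$ be the line at distance $2$ from $\ell$ on the path to $\ell'$. It lies strictly between them, so the intersection lies in $\partial V_\ell\cap\partial V_{\ell''}=\emptyset$.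

(c) With a common neighbor $\ell$, the intersection is contained in $\partial V_\ell$ and contains it by Section~\ref{ss:identify}. Otherwise there are two distinct lines between $P$ and $P'$, and we use (b).

(d) If $P\not\sim\ell$, the neighbor $\ell''$ of $P$ on the path to $\ell$ lies strictly between them, so $\partial V_\ell\cap\partial V_P\subset\partial V_\ell\cap\partial V_{\ell''}=\emptyset$.
\end{proof}

\subsection{Spheres lie in boundaries of pieces}

\begin{lemma}\label{lem:sphere}
Let $\Sigma\subset\partial Y$ be homeomorphic to a sphere of dimension at least $2$. Then $\Sigma\subset\partial V_{P}$ for some piece $P$.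
\end{lemma}

\begin{proof}
For each line $\ell$, the set $\Sigma\setminus\partial V_\ell$ is a sphere with at most two points removed, so it is nonempty and connected. By Lemma~\ref{lem:branches} it lies in $U_{\ell,j(\ell)}$ for a unique neighbor $j(\ell)$ of $\ell$. Put $T^\ell=T_{\ell,j(\ell)}$, and say that $\ell$ \emph{points to} the vertices of $T^\ell$. We look for a piece to which all lines point.

\emph{Step 1: of two distinct lines, at least one points to the other.} The set $\Sigma\setminus(\partial V_\ell\cup\partial V_{\ell'})$ is nonempty and lies in $U_{\ell,j(\ell)}\cap U_{\ell',j(\ell')}$, so by Lemma~\ref{lem:branches}(a) there is $v\in T^\ell\cap T^{\ell'}$. If $\ell'\notin T^\ell$, then the path from $v$ to $\ell$, which lies in $T^\ell\cup\{\ell\}$, avoids $\ell'$; so $\ell$ lies in the same component of $T\setminus\{\ell'\}$ as $v$, that is, $\ell\in T^{\ell'}$.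

\emph{Step 2: some vertex $v$ of $T$ is pointed to by all but finitely many lines.} There are countably many lines, so we can choose $\xi\ne\eta$ in $\Sigma\setminus\bigcup_\ell\partial V_\ell$. Let $o$ be a vertex on a geodesic of $Y$ from $\xi$ to $\eta$, lying over $v\in T$. For every $\ell$ we have $\xi,\eta\in U_{\ell,j(\ell)}$, so both ends of the geodesic eventually lie in $Y_{\ell,j(\ell)}$. If $v\notin T^\ell$, then $o$ is outside this branch, so both rays of the geodesic from $o$ meet $V_\ell$, and $d(o,V_\ell)\le Q$ by Proposition~\ref{prop:hyp}. The finite ball $B(o,Q)$ meets only finitely many of the disjoint sets $V_\ell$.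

\emph{Step 3: some piece $P$ is pointed to by all lines.} Let $\mathcal F$ be the finite set of lines not pointing to $v$. If $\mathcal F=\emptyset$, then $v$ is a piece, since no line points to itself, and we take $P=v$. Otherwise let $\ell\in\mathcal F$ be at maximal distance from $v$ and put $P=j(\ell)$. Let $\ell'\ne\ell$ be a line. If $\ell'\in T^\ell$, the path from $v\notin T^\ell$ to $\ell'$ passes through $\ell$ and then $P$. So $\ell'$ is farther from $v$ than $\ell$, hence points to $v$, and $P$ lies in the same component of $T\setminus\{\ell'\}$ as $v$. If $\ell'\notin T^\ell$, then $\ell'$ points to $\ell$ by Step 1, hence to its neighbor $P$.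

\emph{Step 4: $\Sigma\subset\partial V_P$.} Suppose $\xi\in\Sigma\setminus\partial V_P$. A geodesic ray to $\xi$ meets $V_P$ in finitely many vertices, so its tail lies over one component $T'$ of $T\setminus\{P\}$. Let $\ell\in T'$ be the neighbor of $P$. Since $\partial V_\ell\subset\partial V_P$, we have $\xi\notin\partial V_\ell$, and since $\ell$ points to $P$, we have $\xi\in U_{\ell,P}$. So the ray eventually lies over $T_{\ell,P}$. But $T'$ and $T_{\ell,P}$ are the two sides of the edge $(P,\ell)$ and are disjoint.
\end{proof}

The dimension hypothesis is used in the first sentence of the proof: a circle is disconnected by two points, and then $j(\ell)$ is not defined.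

\begin{proposition}\label{prop:tree}
Let $f\colon Y_m\to Y_{m'}$ be an $(L,C)$-quasi-isometry. There is a unique bijection $x\mapsto f(x)$ from the vertices of $T_m$ to those of $T_{m'}$ with $f_*(\partial V_x)=\partial V_{f(x)}$. It is an isomorphism of trees that sends pieces to pieces of the same kind and lines to lines. There is a uniform constant $D$ such that $f(V_x)$ and $V_{f(x)}$ are at Hausdorff distance at most $D$ for all $x$.
\end{proposition}

\begin{proof}
Uniqueness holds because $\partial V_x$ determines $x$: by cardinality it determines whether $x$ is a piece or a line, and then Lemma~\ref{lem:incidence}(a),(b) apply.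

\emph{Pieces.} By Lemma~\ref{lem:sphere}, $f_*(\partial V_P)\subset\partial V_{P'}$ for some piece $P'$ of $T_{m'}$, and $f_*^{-1}(\partial V_{P'})\subset\partial V_{P''}$ for some piece $P''$ of $T_m$. Then $\partial V_P\subset\partial V_{P''}$, so $P''=P$ and $f_*(\partial V_P)=\partial V_{P'}$. Put $f(P)=P'$. The same construction for $f_*^{-1}$ gives an inverse map. Kinds are preserved because $S^7$ and $S^{11}$ are not homeomorphic.

\emph{Lines.} A line $\ell$ has two distinct neighbors $P_1,P_2$, and $f_*(\partial V_\ell)=\partial V_{f(P_1)}\cap\partial V_{f(P_2)}$ by Lemma~\ref{lem:incidence}(c). This set is nonempty, so by the same lemma it equals $\partial V_{\ell'}$ for a line $\ell'$. Put $f(\ell)=\ell'$; again $f_*^{-1}$ gives the inverse. Adjacency is preserved in both directions by Lemma~\ref{lem:incidence}(d).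

\emph{Hausdorff distance.} The restriction of $f$ to $V_\ell=\mathbb Z$ and the inclusion of $V_{f(\ell)}$ are quasigeodesics of $Y_{m'}$ with uniform constants and the same endpoints. By (H3) their images are at Hausdorff distance at most a uniform $D_1$. Now let $P$ be a piece. A vertex $v\in V_P$ is adjacent to some $n\in V_\ell$ with $\ell\sim P$; then $d(fv,fn)\le L+C$, the point $fn$ is within $D_1$ of $V_{f(\ell)}$, and every vertex of $V_{f(\ell)}$ is adjacent to $V_{f(P)}$. Conversely a vertex of $V_{f(P)}$ is adjacent to a vertex of $V_{f(\ell)}$ for some $\ell\sim P$, which is within $D_1$ of some $fn$, $n\in V_\ell$, and $fn$ is within $L+C$ of $f(V_P)$. So $D=D_1+L+C+1$ works.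
\end{proof}

By uniqueness, the tree map depends only on $f_*$ and is compatible with composition.

\begin{corollary}\label{cor:columns}
If $Y_m$ and $Y_{m'}$ are quasi-isometric, then $m$ and $m'$ have the same set of columns. If the two columns of $m$ are different, then the automorphism of $T_m$ induced by a self-quasi-isometry of $Y_m$ preserves the types of lines.
\end{corollary}

\begin{proof}
The tree map preserves, for each line, the pair formed by the numbers of its neighbors of kinds $1$ and $2$. This pair is $(m_{1,t},m_{2,t})$ for a line of type $t$, and both types occur.
\end{proof}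

\section{Lengths of axes in quotients of a piece}\label{sec:lengths}

In Example~\ref{ex:count}, the link between the types $A$ and $B$ was that a vertex of a piece has one neighbor of each type. For a quasi-action this statement has no meaning. Its substitute is that, in the quotient of $K_i$ by any suitable group of isometries, the total length of the axes of type $t$, measured in units of $\tau_{i,t}$, is the same for $t=A$ and $t=B$. The groups that will occur preserve both families of axes, so we introduce
\[
\hat\Lambda_i=\{F\in\operatorname{Isom}(K_i): F\mathcal L_{i,A}=\mathcal L_{i,A},\ F\mathcal L_{i,B}=\mathcal L_{i,B}\}\ \supset\ \Lambda_i .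
\]

\begin{lemma}\label{lem:discrete}
$\hat\Lambda_i$ is discrete. A subgroup $\Delta\le\hat\Lambda_i$ has finite index if every point of $K_i$ is within a bounded distance of $\Delta o_i$. In particular $[\hat\Lambda_i:\Lambda_i]<\infty$.
\end{lemma}

\begin{proof}
If $F_k\to F$ with $F_k\in\hat\Lambda_i$ and $\beta\in\mathcal L_{i,t}$, then $F_k^{\pm1}\beta\to F^{\pm1}\beta$, and $\mathcal L_{i,t}$ is closed in the space of geodesics; so $\hat\Lambda_i$ is closed, hence a Lie group. Let $\hat\Lambda_i^0$ be its identity component. Its orbits on the discrete set $\mathcal L_i$ are connected, so it preserves each $\beta\in\mathcal L_i$. The subgroup fixing both endpoints of $\beta$ is closed of index at most $2$, hence open, hence all of $\hat\Lambda_i^0$. By Lemma~\ref{lem:axes}, $\hat\Lambda_i^0$ fixes a dense subset of $\partial K_i$, so it is trivial by Lemma~\ref{lem:trivialboundary}(a). A Lie group with trivial identity component is discrete.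

Suppose every point is within $r$ of $\Delta o_i$. For $F\in\hat\Lambda_i$ there is $F'\in\Delta$ with $d(F'^{-1}Fo_i,o_i)\le r$. So every coset $\Delta F$ meets the set of elements of $\hat\Lambda_i$ moving $o_i$ by at most $r$, which is finite by discreteness and properness.
\end{proof}

\subsection*{Length of a quotient of a line}
For an isometry $h$ of a line $\beta\cong\mathbb R$ put $\tau(h)=\lim_{n\to\infty} d(x,h^nx)/n$; this is the displacement if $h$ is a translation and $0$ if $h$ is a reflection. Let $E$ be a discrete group acting on $\beta$ isometrically, properly and cocompactly. The kernel of the action is finite and the image is a discrete cocompact subgroup of $\operatorname{Isom}(\mathbb R)$, so it contains a nontrivial translation. An element $h\in E$ has infinite order if and only if it acts as a nontrivial translation. In this case $\langle h\rangle$ acts cocompactly, so it has finite index in $E$ by properness, and we put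
\[
\lambda(E)=\frac{\tau(h)}{[E:\langle h\rangle]} .
\]
This does not depend on $h$. Replacing $h$ by $h^p$, $p\neq0$, multiplies numerator and denominator by $|p|$, and two elements $h,h'$ of infinite order generate subgroups of finite index, so $h^p=h'^{\,q}$ for some $p,q\ne0$. Choosing $h$ in the subgroup gives
\begin{equation}\label{eq:lambdaindex}
\lambda(E')=[E:E']\,\lambda(E)\qquad\text{for } E'\le E \text{ of finite index.}
\end{equation}
For example, $\lambda(\langle h\rangle)=\tau(h)$ is the length of the quotient circle; the group generated by two reflections in points at distance $a$ has $\lambda=a$, the length of the quotient segment; and a kernel of order $k$ divides $\lambda$ by $k$.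

For $\Delta\le\hat\Lambda_i$ of finite index and $\beta\in\mathcal L_{i,t}$, the stabilizer $\Delta_\beta$ is discrete and contains a finite-index subgroup of $(\Lambda_i)_\beta$, so it acts properly and cocompactly on $\beta$, and $\lambda(\Delta_\beta)$ is defined. If $F\in\hat\Lambda_i$, then $F$ conjugates the action of $\Delta_\beta$ on $\beta$ to that of $(F\Delta F^{-1})_{F\beta}$ on $F\beta$, so these groups have the same $\lambda$.

\begin{lemma}\label{lem:total}
Let $\Delta\le\hat\Lambda_i$ have finite index. Then for $t\in\{A,B\}$,
\[
\frac1{\tau_{i,t}}\sum_{\beta\in\Delta\backslash\mathcal L_{i,t}}\lambda(\Delta_\beta)=\frac{[\hat\Lambda_i:\Delta]}{[\hat\Lambda_i:\Lambda_i]},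
\]
where the sum is over representatives of the $\Delta$-orbits. The right-hand side does not depend on $t$.
\end{lemma}

\begin{proof}
Write $\hat\Lambda=\hat\Lambda_i$ and $\alpha=\alpha_{i,t}$. Since $\hat\Lambda$ is transitive on $\mathcal L_{i,t}$, the number $\sigma=\lambda(\hat\Lambda_\beta)$ is the same for all $\beta\in\mathcal L_{i,t}$. The double cosets $\Delta g\hat\Lambda_\alpha$ correspond to the $\Delta$-orbits on $\hat\Lambda/\hat\Lambda_\alpha=\mathcal L_{i,t}$, with $g$ corresponding to $g\alpha$. The number of cosets $\Delta g'$ in $\Delta g\hat\Lambda_\alpha$ is $[\hat\Lambda_\alpha:\hat\Lambda_\alpha\cap g^{-1}\Delta g]=[\hat\Lambda_{g\alpha}:\Delta_{g\alpha}]$. Hence $\sum_\beta[\hat\Lambda_\beta:\Delta_\beta]=[\hat\Lambda:\Delta]$, and by \eqref{eq:lambdaindex}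
\[
\sum_{\beta\in\Delta\backslash\mathcal L_{i,t}}\lambda(\Delta_\beta)=[\hat\Lambda:\Delta]\,\sigma .
\]
For $\Delta=\Lambda_i$ there is one orbit, with stabilizer $\langle c_{i,t}\rangle$, so $\tau_{i,t}=[\hat\Lambda:\Lambda_i]\,\sigma$. Divide.
\end{proof}

\section{The count for quasi-actions}\label{sec:count}

\begin{proposition}\label{prop:main}
If $Y_m$ is quasi-isometric to a compactly generated unimodular locally compact group $\Gamma$, then $m_{1,A}m_{2,B}=m_{1,B}m_{2,A}$.
\end{proposition}

The proof occupies this section. If the two columns of $m$ are equal there is nothing to prove, so we assume that they differ; by Corollary~\ref{cor:columns}, self-quasi-isometries of $Y=Y_m$ then preserve the types of lines as well as the kinds of pieces. Let $\mu$ be a Haar measure on $\Gamma$; it is left and right invariant. A reader interested only in a finitely generated group $\Gamma$ may take $\mu$ to be counting measure, read ``compact'' as ``finite'', and ignore statements about openness.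

\subsection{The quasi-action and the action on the tree}
Let $S$ be a compact symmetric generating neighborhood of $1$ and $d$ the corresponding left-invariant word metric on $\Gamma$. Let $\Phi\colon\Gamma\to Y$ and $\Psi\colon Y\to\Gamma$ be quasi-inverse quasi-isometries, and for $\gamma\in\Gamma$ put
\[
f_\gamma(y)=\Phi(\gamma\Psi(y)).
\]
Left multiplication by $\gamma$ is an isometry of $\Gamma$, and $f_\gamma f_{\gamma'}(y)=\Phi(\gamma\,\Psi\Phi(\gamma'\Psi y))$ with $\Psi\Phi$ at bounded distance from the identity. So there are $L,C$ such that $\Phi$ and all $f_\gamma$ are $(L,C)$-quasi-isometries, $d(\Phi\Psi y,y)\le C$, and $d(f_\gamma f_{\gamma'}y,f_{\gamma\gamma'}y)\le C$ for all $\gamma,\gamma',y$. From now on uniform constants may depend on $L,C$. We record three properties.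
\begin{enumerate}
\item[(Q1)] \emph{Coboundedness.} For all $y,y'$ there is $\gamma$ with $d(f_\gamma y,y')\le C$: take $\gamma=\Psi(y')\Psi(y)^{-1}$, so that $f_\gamma y=\Phi\Psi(y')$.
\item[(Q2)] \emph{Properness.} For all $y$ and $R$ the set $\{\gamma:d(f_\gamma y,y)\le R\}$ is relatively compact. Indeed $d(\Phi(\gamma\Psi y),\Phi(\Psi y))\le R+C$ gives $d(\gamma\Psi y,\Psi y)\le n$ for an integer $n\ge L(R+2C)$, that is, $\gamma\in\Psi(y)S^n\Psi(y)^{-1}$.
\item[(Q3)] \emph{Coarse continuity.} For each $\gamma$ and $y$, all $\gamma'$ in some neighborhood of $\gamma$ satisfy $d(f_{\gamma'}y,f_\gamma y)\le L+C$. Indeed $d(\gamma'\Psi y,\gamma\Psi y)\le1$ holds for $\gamma'$ in the neighborhood $\gamma\Psi(y)S\Psi(y)^{-1}$ of $\gamma$.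
\end{enumerate}
By (H2), $\gamma_*=(f_\gamma)_*$ is an honest action of $\Gamma$ on $\partial Y$, and by Proposition~\ref{prop:tree} it induces an action on $T=T_m$ preserving kinds and types, with $f_\gamma(V_x)$ and $V_{\gamma x}$ at Hausdorff distance at most $D$. Let $\Gamma_P$, $\Gamma_\ell$ be the stabilizers and $\Gamma_{P,\ell}=\Gamma_P\cap\Gamma_\ell$.

Fix a vertex $y_0$ of $Y$, and for each vertex $v$ choose $\gamma_v\in\Gamma$ with $d(f_{\gamma_v}v,y_0)\le C$. If $v\in V_x$, then $V_{\gamma_vx}$ meets the finite ball $B(y_0,C+D)$. So $\gamma_vx$ lies in a fixed finite set of vertices of $T$. Hence $\Gamma$ has finitely many orbits of vertices on $T$ and, since lines have finite valence, finitely many orbits of edges.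

\subsection{Isometric actions on pieces}
Let $P$ be a piece of kind $i$ and $\gamma\in\Gamma$. For $v\in V_P$ choose $\hat\gamma v\in V_{\gamma P}$ within $D$ of $f_\gamma v$. The image of $\hat\gamma$ is $2D$-dense in $V_{\gamma P}$ for $d_Y$, so by Proposition~\ref{prop:hyp} the map $\hat\gamma\colon V_P\to V_{\gamma P}$ is a uniform quasi-isometry for the Cayley metrics. Then $\omega\hat\gamma\bar\omega$ is a uniform self-quasi-isometry of $K_i$, and under the identifications of Section~\ref{ss:identify} its boundary map is $\gamma_*\colon\partial V_P\to\partial V_{\gamma P}$. By Theorem~\ref{thm:pansu} this boundary map is induced by an isometry $F_{\gamma,P}$ of $K_i$, which is unique by Lemma~\ref{lem:trivialboundary}(a). Uniqueness gives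
\begin{equation}\label{eq:cocycle}
F_{\gamma\gamma',P}=F_{\gamma,\gamma'P}\,F_{\gamma',P},\qquad F_{1,P}=1 .
\end{equation}
Since $\gamma_*\partial V_\ell=\partial V_{\gamma\ell}$ and geodesics are determined by their endpoints,
\begin{equation}\label{eq:axes}
F_{\gamma,P}(\ell_P)=(\gamma\ell)_{\gamma P}\qquad(\ell\sim P).
\end{equation}
As $\ell$ runs over the neighbors of $P$ of type $t$, $\gamma\ell$ runs over the neighbors of $\gamma P$ of type $t$; so $F_{\gamma,P}\in\hat\Lambda_i$. By \eqref{eq:cocycle},
\[
\rho_P\colon\Gamma_P\to\hat\Lambda_i,\qquad\rho_P(\gamma)=F_{\gamma,P},
\]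
is a homomorphism. Let $\kappa_P$ be its kernel and $\Delta_P$ its image. This is the only use of Pansu's theorem. A quasi-isometry of a piece may a priori stretch different axes by different factors; an isometry does not, and Lemma~\ref{lem:total} becomes available.

Theorem~\ref{thm:pansu} gives a bound on the distance to the isometry for each $\gamma$; we need one bound for all.

\begin{lemma}\label{lem:close}
There is a uniform $D'$ with $d\bigl(\omega(\hat\gamma v),\rho_P(\gamma)\,\omega(v)\bigr)\le D'$ for all pieces $P$, all $\gamma\in\Gamma_P$ and all $v\in V_P$.
\end{lemma}

\begin{proof}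
The map $q=\rho_P(\gamma)^{-1}\omega\hat\gamma\bar\omega$ is a uniform quasi-isometry of $K_i$ with trivial boundary map, so it is uniformly close to the identity by Lemma~\ref{lem:trivialboundary}(b). Evaluate at $\omega(v)$: the point $\omega\hat\gamma(\bar\omega\omega v)$ is uniformly close to $\rho_P(\gamma)\omega(v)$, and also to $\omega\hat\gamma(v)$ because $\bar\omega\omega v$ is uniformly close to $v$.
\end{proof}

\begin{lemma}\label{lem:kernel}
For every piece $P$ of kind $i$, the subgroup $\kappa_P$ is compact and open in $\Gamma$, and $\Delta_P$ has finite index in $\hat\Lambda_i$.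
\end{lemma}

\begin{proof}
For $\gamma'\in\kappa_P$ and $v\in V_P$, Lemma~\ref{lem:close} gives $d(\omega(\hat{\gamma}'v),\omega(v))\le D'$. So $\hat\gamma'v$ and $v$ are uniformly close in the Cayley metric, hence in $Y$, and $d(f_{\gamma'}v,v)\le R_1$ for a uniform $R_1$. By (Q2), applied to one $v$, $\kappa_P$ is relatively compact. Let $\gamma$ be in its closure. For each $v\in V_P$, (Q3) provides $\gamma'\in\kappa_P$ with $d(f_{\gamma'}v,f_\gamma v)\le L+C$, so $d(f_\gamma v,v)\le R_1+L+C$. Hence $\gamma_*$ fixes $\partial V_P$ pointwise, which means $\gamma P=P$ and $\rho_P(\gamma)=1$. So $\kappa_P$ is closed, and compact. It has countable index in $\Gamma$, because there are countably many pieces and $\hat\Lambda_i$ is countable. By Lemma~\ref{lem:lc}(a) it is open.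

For the second claim we upgrade coboundedness of $\Gamma$ on $Y$ to coboundedness of $\Gamma_P$ on $V_P$. The set $\{\gamma_vP:v\in V_P\}$ is finite; for each of its members $P'$ fix $v'\in V_P$ with $\gamma_{v'}P=P'$. Given $v\in V_P$, let $v'$ be the vertex fixed for $P'=\gamma_vP$, and put $\alpha=\gamma_v^{-1}\gamma_{v'}\in\Gamma_P$. Then $f_{\gamma_v}(f_\alpha v')$ is within $C$ of $f_{\gamma_{v'}}v'$, hence within $2C$ of $y_0$ and within $3C$ of $f_{\gamma_v}v$. So $d(f_\alpha v',v)\le 4LC$ and $d(\hat\alpha v',v)\le4LC+D$. By Proposition~\ref{prop:hyp} and Lemma~\ref{lem:close}, $\omega(v)$ is uniformly close to $\rho_P(\alpha)\omega(v')$. There are finitely many $v'$, and every point of $K_i$ is within bounded distance of $\omega(V_P)=\Lambda_io_i$. So every point of $K_i$ is within bounded distance of $\Delta_Po_i$, and Lemma~\ref{lem:discrete} applies.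
\end{proof}

Let $\ell\sim P$, and let $\Delta_{P,\ell}$ be the stabilizer of the axis $\ell_P$ in $\Delta_P$. For $\gamma\in\Gamma_P$, \eqref{eq:axes} reads $\rho_P(\gamma)\ell_P=(\gamma\ell)_P$. So the bijection $\ell\mapsto\ell_P$ carries the action of $\Gamma_P$ on the neighbors of $P$ to the action of $\Delta_P$ on $\mathcal L_i$, and
\begin{equation}\label{eq:preimage}
\Gamma_{P,\ell}=\rho_P^{-1}(\Delta_{P,\ell})\supset\kappa_P .
\end{equation}

\subsection{Weights}
For an edge $(P,\ell)$ of $T$, with $P$ of kind $i$ and $\ell$ of type $t$, define
\[
\theta(P,\ell)=\frac{\lambda(\Delta_{P,\ell})}{\tau_{i,t}\;\mu(\kappa_P)}\in(0,\infty).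
\]
To see what is being measured, let $\Gamma=H$ be as in Example~\ref{ex:count}, acting exactly, with counting measure. Then $H_P$ acts on $V_P$ freely by left translations, so $\kappa_P=1$ and $\Delta_P\le\Lambda_i$; the group $\Delta_{P,\ell}$ is generated by the $k$-th power of a generator of the stabilizer of $\ell_P$ in $\Lambda_i$, for some $k\geq 1$, and $\theta(P,\ell)=k$ is the number of $H_{P,\ell}$-orbits of gluing edges over $(P,\ell)$. In general $\theta(P,\ell)$ is a substitute for this number. The next three lemmas say that it is an invariant of the orbit of the edge, and how it adds up around a piece and around a line.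

\begin{lemma}\label{lem:invariant}
$\theta(\gamma P,\gamma\ell)=\theta(P,\ell)$ for all $\gamma\in\Gamma$.
\end{lemma}

\begin{proof}
Let $F=F_{\gamma,P}$. By \eqref{eq:cocycle}, $F_{\gamma^{-1},\gamma P}=F^{-1}$ and $\rho_{\gamma P}(\gamma g\gamma^{-1})=F\rho_P(g)F^{-1}$ for $g\in\Gamma_P$. Hence $\kappa_{\gamma P}=\gamma\kappa_P\gamma^{-1}$ and $\Delta_{\gamma P}=F\Delta_PF^{-1}$. By \eqref{eq:axes}, $\Delta_{\gamma P,\gamma\ell}$ is the stabilizer of $F\ell_P$ in $F\Delta_PF^{-1}$, so $\lambda(\Delta_{\gamma P,\gamma\ell})=\lambda(\Delta_{P,\ell})$. Kind and type are preserved, so $\tau_{i,t}$ is unchanged, and $\mu(\gamma\kappa_P\gamma^{-1})=\mu(\kappa_P)$ because $\mu$ is left and right invariant.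
\end{proof}

\begin{lemma}\label{lem:piece}
For each piece $P$, the sum of $\theta(P,\ell)$ over representatives of the $\Gamma_P$-orbits of neighbors $\ell$ of type $t$ is the same for $t=A$ and $t=B$.
\end{lemma}

\begin{proof}
These orbits correspond to the $\Delta_P$-orbits on $\mathcal L_{i,t}$, so by Lemmas~\ref{lem:kernel} and~\ref{lem:total} the sum is $[\hat\Lambda_i:\Delta_P]\big/\bigl([\hat\Lambda_i:\Lambda_i]\,\mu(\kappa_P)\bigr)$.
\end{proof}

Around a line we must compare lengths measured in different pieces, possibly of different kinds, through different homomorphisms $\rho_P$. The common yardstick is $V_\ell=\mathbb Z$: one step in $V_\ell$ corresponds to the length $\tau_{i,t}$ along $\ell_P$. Let $E_\ell=\bigcap_{P\sim\ell}\Gamma_{P,\ell}$, a subgroup of finite index in $\Gamma_\ell$ since $\ell$ has finitely many neighbors.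

\begin{lemma}\label{lem:speed}
Let $\ell$ be a line of type $t$ and $h\in E_\ell$. The number $\tau\bigl(\rho_P(h)|_{\ell_P}\bigr)/\tau_{i,t}$, where $i$ is the kind of $P$, is the same for all $P\sim\ell$.
\end{lemma}

\begin{proof}
For $n\ge1$ choose $z_n\in V_\ell=\mathbb Z$ within $D$ of $f_{h^n}(0)$, where $0\in V_\ell$. This choice does not involve $P$. We show that $|z_n|/n$ converges to the number in question, for every $P\sim\ell$.

Let $e=(P,\ell)$, $\varphi_e(n)=gc^n$ with $c=c_{i,t}$, $v=\varphi_e(0)$ and $x=\omega(v)=go_i$. Let $s\colon K_i\to\mathbb R$ be the nearest-point projection to $\ell_P$ followed by an arclength coordinate. It is $1$-Lipschitz, and the projection commutes with every isometry preserving $\ell_P$. We have $\omega(\varphi_e(n))=(gcg^{-1})^nx$, and $gcg^{-1}$ translates $\ell_P$ by $\tau_{i,t}$; so $|s(\omega\varphi_e(n))-s(x)|=|n|\,\tau_{i,t}$ for $n\in\mathbb Z$. Also $|s(\rho_P(h)^nx)-s(x)|/n\to\tau(\rho_P(h)|_{\ell_P})$. It remains to see that $\omega\varphi_e(z_n)$ and $\rho_P(h)^nx$ stay at bounded distance. In $Y$,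
\[
d\bigl(\varphi_e(z_n),\widehat{h^n}v\bigr)\le d(\varphi_e(z_n),z_n)+d(z_n,f_{h^n}0)+d(f_{h^n}0,f_{h^n}v)+d\bigl(f_{h^n}v,\widehat{h^n}v\bigr),
\]
which is at most $1+D+(L+C)+D$. Both points lie in $V_P$, so their images under $\omega$ are uniformly close by Proposition~\ref{prop:hyp}, and $\omega(\widehat{h^n}v)$ is within $D'$ of $\rho_P(h)^nx$ by Lemma~\ref{lem:close}.
\end{proof}

\begin{lemma}\label{lem:line}
For each line $\ell$ there is a number $\theta(\ell)>0$ with $\theta(P,\ell)=[\Gamma_\ell:\Gamma_{P,\ell}]\,\theta(\ell)$ for all $P\sim\ell$. Consequently, if $\ell$ has type $t$, the sum of $\theta(P,\ell)$ over representatives of the $\Gamma_\ell$-orbits of neighbors $P$ of kind $i$ is $m_{i,t}\,\theta(\ell)$.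
\end{lemma}

\begin{proof}
Fix a neighbor $P_0$ of $\ell$. By \eqref{eq:preimage}, $\rho_{P_0}(E_\ell)$ has finite index in $\Delta_{P_0,\ell}$, so there is $h\in E_\ell$ such that $\rho_{P_0}(h)$ is a nontrivial translation of $\ell_{P_0}$. Let $a>0$ be the common value given by Lemma~\ref{lem:speed}. For every $P\sim\ell$, the element $\rho_P(h)$ translates $\ell_P$ by $a\tau_{i,t}>0$; in particular it has infinite order.

Let $P\sim\ell$, $k=[\Delta_{P,\ell}:\langle\rho_P(h)\rangle]$ and $r=[\Gamma_\ell:\Gamma_{P,\ell}]$. Then $\lambda(\Delta_{P,\ell})=a\tau_{i,t}/k$, so
\[
\frac{\theta(P,\ell)}{r}=\frac{a}{r\,k\,\mu(\kappa_P)} .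
\]
We interpret the denominator as the measure of a fundamental domain for right multiplication by $\langle h\rangle$ on $\Gamma_\ell$. Since $\rho_P$ is injective on $\langle h\rangle$ and has kernel $\kappa_P$, the preimage of $\langle\rho_P(h)\rangle$ is $\bigsqcup_{n\in\mathbb Z}\kappa_Ph^n$. Let $g_1,\dots,g_k\in\Gamma_{P,\ell}$ map to representatives of $\Delta_{P,\ell}/\langle\rho_P(h)\rangle$, and let $u_1,\dots,u_r$ represent $\Gamma_\ell/\Gamma_{P,\ell}$. By \eqref{eq:preimage},
\[
\Gamma_{P,\ell}=\bigsqcup_{j,n}g_j\kappa_Ph^n,\qquad\Gamma_\ell=\bigsqcup_{n}\Omega_Ph^n,\qquad\text{where }\ \Omega_P=\bigsqcup_{b,j}u_bg_j\kappa_P .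
\]
The set $\Omega_P$ is compact and open, of measure $rk\mu(\kappa_P)$. By Lemma~\ref{lem:lc}(b), $\mu(\Omega_P)$ does not depend on $P$. Put $\theta(\ell)=a/\mu(\Omega_P)$.

The index $[\Gamma_\ell:\Gamma_{P,\ell}]$ is the size of the $\Gamma_\ell$-orbit of $P$, and the sizes of the orbits of neighbors of kind $i$ add up to $m_{i,t}$.
\end{proof}

\subsection{Double counting}

\begin{proof}[End of the proof of Proposition~\ref{prop:main}]
Let $\Sigma_{i,t}$ be the sum of $\theta(P,\ell)$ over the finitely many $\Gamma$-orbits of edges $(P,\ell)$ with $P$ of kind $i$ and $\ell$ of type $t$. By Lemma~\ref{lem:invariant} it does not depend on the representatives, so we may choose them in two ways.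

Fix representatives of the $\Gamma$-orbits of lines of type $t$, and let $N_t>0$ be the sum of their weights $\theta(\ell)$. Every orbit of edges contains edges at exactly one representative $\ell$, and these form one $\Gamma_\ell$-orbit. So $\Sigma_{i,t}=m_{i,t}N_t$ by Lemma~\ref{lem:line}.

Fix instead representatives of the $\Gamma$-orbits of pieces of kind $i$. Every orbit of edges contains edges at exactly one representative $P$, and these form one $\Gamma_P$-orbit. So $\Sigma_{i,A}=\Sigma_{i,B}$ by Lemma~\ref{lem:piece}.

Therefore $m_{1,A}N_A=m_{1,B}N_B$ and $m_{2,B}N_B=m_{2,A}N_A$. Multiplying these equations and dividing by $N_AN_B$ gives $m_{1,A}m_{2,B}=m_{1,B}m_{2,A}$.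
\end{proof}

\begin{remark}\label{rem:unimod}
Right invariance of $\mu$ was used twice. In Lemma~\ref{lem:line} it is automatic: $h$ normalizes $\kappa_P$, so $\mu(\kappa_Ph)=\mu(h\kappa_P)=\mu(\kappa_P)$ and $\chi(h)=1$ for a left Haar measure on any $\Gamma$. In Lemma~\ref{lem:invariant} it is essential, and the proposition fails without it. The group $G=G_m$ is closed in $\operatorname{Aut}(Y_m)$, because a translation $V_x\to V_{x'}$ is determined by the image of one vertex, and it has finitely many orbits of vertices; so by (H4) it is compactly generated and quasi-isometric to $Y_m$ for every $m$. The failure of unimodularity can be computed. If $y$ is the neighbor of type $t$ of a vertex $x$ of kind $i$, then $G_x\le G_y$ by \eqref{eq:gluing}, with index $m_{i,t}$ by Lemma~\ref{lem:homog}. Along a path $x,y,x',y',x''$ of gluing edges with labels $1,A,2,B,1$, a left Haar measure satisfies $m_{1,A}\mu(G_x)=\mu(G_y)=m_{2,A}\mu(G_{x'})$ and $m_{2,B}\mu(G_{x'})=\mu(G_{y'})=m_{1,B}\mu(G_{x''})$. Thus the conjugate subgroups $G_{x''}$ and $G_x$ have measures in the ratio $m_{1,A}m_{2,B}:m_{1,B}m_{2,A}$.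
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
By Lemma~\ref{lem:X} and Proposition~\ref{prop:hyp}, $X_m$ is connected, locally finite, vertex-transitive and quasi-isometric to the hyperbolic graph $Y_m$; so it is hyperbolike.

(1)$\Rightarrow$(2). We solve the equations of Example~\ref{ex:count} and realize the solution by an $m$-graph. Take $q_A=m_{1,B}$ line vertices of type $A$ and $q_B=m_{1,A}$ line vertices of type $B$. Then $m_{1,A}q_A=m_{1,B}q_B$ trivially, and $m_{2,A}q_A=m_{2,B}q_B$ by (1). Take $p_i=m_{i,A}q_A=m_{i,B}q_B$ piece vertices of kind $i$. For each $i$ and $t$, divide the piece vertices of kind $i$ into $q_t$ blocks of size $m_{i,t}$, assign the blocks bijectively to the line vertices of type $t$, and join each piece vertex to the line vertex of its block. A connected component of the result is an $m$-graph $\mathcal G$. By Lemma~\ref{lem:gog} and (H4), $H=\pi_1(\mathcal G)$ is a hyperbolic group quasi-isometric to $Y_m$, hence to $X_m$.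

(2)$\Rightarrow$(3)$\Rightarrow$(4). Hyperbolic groups are finitely generated, and a finitely generated group with the discrete topology is compactly generated, locally compact and unimodular.

(4)$\Rightarrow$(1) is Proposition~\ref{prop:main}.

(5)$\Rightarrow$(4). The group $\operatorname{Aut}(X_m)$ is locally compact and acts continuously, properly and vertex-transitively on $X_m$. By (H4) it is compactly generated and quasi-isometric to $X_m$.

(1)$\Rightarrow$(5). Let $G=\operatorname{Aut}(X_m)$ and let $H$ be the group constructed above. By Lemmas~\ref{lem:gog} and~\ref{lem:X}, $H$ acts on $X_m$ by automorphisms, freely on vertices and with finitely many orbits; so $H$ is a countable subgroup of $G$. Fix a vertex $x$ and let $g_1x,\dots,g_kx$, $g_j\in G$, represent the $H$-orbits. Every vertex is $hg_jx$ for a unique pair $(h,j)$, so $G=\bigsqcup_{h\in H}hF$ with $F=\bigsqcup_jg_jG_x$ compact and open. By Lemma~\ref{lem:lc}(c), $G$ is unimodular.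

The invariance of the set of columns is Corollary~\ref{cor:columns}. For columns $(1,1)$ and $(1,k)$ with $k\ge2$, the products in (1) are $k$ and $1$, so (1), (2) and (3) fail, and different $k$ give different sets of columns.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Here $m_{1,A}m_{2,B}=2\ne1=m_{1,B}m_{2,A}$. By Theorem~\ref{thm:sharp}, $X_m$ is hyperbolike and condition (3) fails.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BF} Bestvina and Feighn, J. Differential Geom. \textbf{35} (1992).

\bibitem{Borel} Borel, Topology (1963).

\bibitem{CF} Danny Calegari and Koji Fujiwara, \emph{Counting subgraphs in hyperbolic graphs with symmetry}, arXiv:1311.4450 (2013).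

\bibitem{Kap} I. Kapovich, IJAC \textbf{11} (2001).

\bibitem{Pansu} Pansu, Ann. of Math. \textbf{129} (1989).

\end{thebibliography}
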